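\title{Generic isomorphism of fibers is not preserved by complexification}

\begin{abstract}
Let $k_0\subset\mathbb C$ be an algebraically closed field of finite transcendence degree $m$ over $\mathbb Q$. We construct two families of affine varieties of dimension $2m+6$ over the affine line, both defined over $k_0$, whose fibers over a point $y\in\mathbb C$ are isomorphic if and only if $y\in k_0$. This disproves a conjecture from a paper of Kaliman. The fibers are total spaces of vector bundles glued by matrices over a cuspidal curve, and their isomorphism class is governed by the differential $dy\in\Omega_{\mathbb C/k_0}$. We also show that the statement of the conjecture holds when $k_0$ has infinite transcendence degree.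
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k_0\subset\mathbb C$ be an algebraically closed subfield, and let $p_0\colon S_0\to Y_0$ and $q_0\colon T_0\to Y_0$ be morphisms of algebraic $k_0$-varieties, with $Y_0$ nonempty and irreducible. Let $p\colon S\to Y$ and $q\colon T\to Y$ be their complexifications, obtained by the base change $\operatorname{Spec}\mathbb C\to\operatorname{Spec}k_0$. Fibers are scheme-theoretic fibers over closed points, that is, over $k_0$-points $y_0$ of $Y_0$ and $\mathbb C$-points $y$ of $Y$; we write $S_y=p^{-1}(y)$ and $T_y=q^{-1}(y)$. A property holds \emph{for general points} of $Y_0$ (or of $Y$) if it holds for all closed points of some Zariski open dense subset. The following conjecture comes from \cite{Kaliman}.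

\medskip
\noindent\textbf{Conjecture.} \emph{Suppose that $k_0$ has finite transcendence degree over $\mathbb Q$. If $p_0^{-1}(y_0)$ and $q_0^{-1}(y_0)$ are isomorphic as $k_0$-schemes for general points $y_0\in Y_0$, then $S_y$ and $T_y$ are isomorphic as $\mathbb C$-schemes for general points $y\in Y$.}
\medskip

The conjecture asks whether the $k_0$-points of the base, which are dense, see the isomorphism class of a general complex fiber. One expects that they do. Whenever the isomorphism class of a fiber is recorded by an invariant that is an algebraic function on the base, such as the number of points of a finite reduced fiber or the $j$-invariant of an elliptic curve, two such functions that agree at general $k_0$-points agree on a dense open subset, also over $\mathbb C$.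

To see what could go wrong, let $Y_0=\mathbb A^1$ and let $S_0,T_0$ be affine, given by equations in $Y_0\times\mathbb A^a$ and $Y_0\times\mathbb A^b$. An isomorphism of the fibers over $y$ consists of polynomial maps in both directions; that these maps respect the equations and are inverse to each other is expressed by identities that involve further polynomials as coefficients. Bounding the degrees of all these polynomials by $N$, we obtain a scheme $I_N$ of finite type over $Y_0$, and for $K=k_0$ or $K=\mathbb C$ the fibers over $y\in K$ are isomorphic if and only if $y$ lifts to $I_N(K)$ for some $N$. The image of $I_N$ in $Y_0$ is constructible, so it is a finite set of closed points or it contains a dense open subset $U_0$. In the second case every complex point of $U_0$ lifts to $I_N(\mathbb C)$, and the conclusion of the conjecture holds. If $k_0$ is uncountable, the second case must occur for some $N$, because countably many finite sets do not cover a cofinite subset of $k_0$. But a field of finite transcendence degree over $\mathbb Q$ is countable,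 and then nothing in this argument prevents all the images from being finite. This is what happens in our example.

\begin{theorem}\label{thm:main}
Let $k_0\subset\mathbb C$ be algebraically closed, of transcendence degree $m<\infty$ over $\mathbb Q$. There are integral affine $k_0$-varieties $S_0,T_0$ and morphisms $p_0\colon S_0\to Y_0$, $q_0\colon T_0\to Y_0=\mathbb A^1_{k_0}$, with fibers of dimension $2m+6$, such that for every $y_0\in Y_0(k_0)=k_0$ the fibers of $p_0$ and $q_0$ over $y_0$ are isomorphic over $k_0$, while for $y\in Y(\mathbb C)=\mathbb C$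
\[
S_y\cong T_y\ \text{as $\mathbb C$-schemes}\iff y\in k_0 .
\]
\end{theorem}

A nonempty open subset of $\mathbb A^1_{\mathbb C}$ is cofinite in $\mathbb C$ and $k_0$ is countable, so every such subset contains points of $\mathbb C\setminus k_0$. Hence the conjecture is false for every $k_0$ that it allows, in particular for $k_0=\bar{\mathbb Q}$. The dividing line is the transcendence degree, not countability.

\begin{theorem}\label{thm:infinite}
If $k_0\subset\mathbb C$ is algebraically closed of infinite transcendence degree over $\mathbb Q$, then the statement of the conjecture is true.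
\end{theorem}

Theorem~\ref{thm:infinite} is not needed for the counterexample; we prove it first, in Section~\ref{sec:infinite}, because the proof is short and shows which step has to fail. Section~\ref{sec:mechanism} explains the counterexample and works out its smallest cases. Section~\ref{sec:facts} recalls the $K$-theory that we use. Sections~\ref{sec:relations} and~\ref{sec:invariant} study a family of $2\times2$ matrices over a cuspidal curve: the first proves relations between their classes in $K_1$, the second constructs an invariant that detects these classes. Section~\ref{sec:threefold} turns matrices into vector bundles on a threefold, and Section~\ref{sec:proof} proves Theorem~\ref{thm:main}. All rings are commutative.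

\section{Infinite transcendence degree}\label{sec:infinite}

The idea is that some $k_0$-point of $Y_0$ is generic over a small field of definition. We use the following standard limit principle: if $Q_0$ is a noetherian ring, $Q=\varinjlim Q_i$ a directed limit of $Q_0$-algebras and $X,X'$ schemes of finite type over $Q_0$, then every $Q$-isomorphism $X\otimes_{Q_0}Q\cong X'\otimes_{Q_0}Q$ is the base change of a $Q_i$-isomorphism $X\otimes_{Q_0}Q_i\cong X'\otimes_{Q_0}Q_i$ for some $i$.

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]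
A point of $Y_0$ with values in a field factors through the reduction of $Y_0$. So we may replace $Y_0$ by its reduction and $S_0,T_0$ by their base changes without changing any fiber, and assume that $Y_0$ is integral. Let $U_0\subset Y_0$ be open and dense with isomorphic fibers over all points of $U_0(k_0)$. The data $p_0,q_0,U_0$ involve finitely many coefficients, so they are base changes of morphisms $S_1\to Y_1$, $T_1\to Y_1$ and an open subset $U_1\subset Y_1$ over a subfield $k_1\subset k_0$ that is finitely generated over $\mathbb Q$. Since $Y_1\otimes_{k_1}k_0$ is integral and $k_0$ is algebraically closed, $Y_1$ is geometrically integral; in particular $Y=Y_1\otimes_{k_1}\mathbb C$ is irreducible. Let $\eta$ be the generic point of $Y_1$, let $E=k_1(Y_1)$, and let $S_\eta,T_\eta$ be the generic fibers.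

The field $k_0$ is algebraically closed and has infinite transcendence degree over $k_1$, so there is a $k_1$-embedding $E\hookrightarrow k_0$. The composite $\operatorname{Spec}k_0\to\operatorname{Spec}E\to U_1$ is a point $y_0\in U_0(k_0)$ whose fibers are $S_\eta\otimes_Ek_0$ and $T_\eta\otimes_Ek_0$, and these are isomorphic by hypothesis. By the limit principle the isomorphism is defined over a finitely generated $E$-subalgebra of $k_0$. Reducing modulo a maximal ideal of this subalgebra gives $S_\eta\otimes_EE'\cong T_\eta\otimes_EE'$ for a finite extension $E'/E$. The field $E'$ is the direct limit of the coordinate rings of the nonempty affine open subsets of the normalization of an affine open subset of $Y_1$ in $E'$. By the limit principle again, there are an integral $k_1$-variety $Y_1'$ with function field $E'$, a dominant morphism $Y_1'\to Y_1$ and an isomorphism $S_1\times_{Y_1}Y_1'\cong T_1\times_{Y_1}Y_1'$ over $Y_1'$.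

The image of $Y_1'$ is constructible and dense, so it contains a dense open subset $W_1\subset Y_1$. For $y\in W_1(\mathbb C)$ the scheme $Y_1'\times_{Y_1,y}\operatorname{Spec}\mathbb C$ is nonempty and of finite type over $\mathbb C$. Hence $y$ lifts to $Y_1'(\mathbb C)$, and $S_y\cong T_y$. This covers all closed points of $W_1\otimes_{k_1}\mathbb C$, a nonempty open subset of the irreducible variety $Y$.
\end{proof}

The hypothesis on $k_0$ was used once, to embed $E$ in $k_0$ over $k_1$. If $k_0$ has finite transcendence degree and the equations of the families involve a whole transcendence basis of $k_0$, then $k_0$ is algebraic over $k_1$, and no embedding exists when $\dim Y_0>0$. The families in Theorem~\ref{thm:main} are of this kind.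

\section{The mechanism}\label{sec:mechanism}

From now on $k_0$ is as in Theorem~\ref{thm:main}, $\theta_1,\dots,\theta_m$ is a transcendence basis of $k_0$ over $\mathbb Q$, and $k$ denotes either $k_0$ or $\mathbb C$.

\subsection*{Differentials}
We need an invariant of $y\in\mathbb C$ that vanishes on the dense set $k_0$ and nowhere else, so it cannot be an algebraic function of $y$. For a ring homomorphism $K\to Q$ let $d\colon Q\to\Omega_{Q/K}$ be the universal $K$-linear derivation: every $K$-linear derivation of $Q$ into a $Q$-module $M$ is $d$ followed by a unique $Q$-linear map $\Omega_{Q/K}\to M$. If $F/K$ is an extension of fields of characteristic $0$, the differentials of the elements of a transcendence basis form an $F$-basis of $\Omega_{F/K}$. An element $y\in\mathbb C\setminus k_0$ is transcendental over $k_0$, because $k_0$ is algebraically closed, so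
\[
dy=0\ \text{in }\Omega_{\mathbb C/k_0}\iff y\in k_0 .
\]
The task is to build varieties whose isomorphism class depends on $dy$.

\subsection*{The group $K_1$}
For a ring $Q$ we embed $GL_n(Q)$ in $GL_{n+1}(Q)$ by $g\mapsto g\oplus1$ and put $GL(Q)=\bigcup_nGL_n(Q)$. Let $E_{ij}$ be the matrix units and $e_{ij}(a)=1+aE_{ij}$, $i\ne j$, the elementary matrices. They generate subgroups $E_n(Q)\subset GL_n(Q)$ and $E(Q)\subset GL(Q)$. By Whitehead's lemma $E(Q)$ is the commutator subgroup of $GL(Q)$, so $K_1(Q)=GL(Q)/E(Q)$ is an abelian group; we write it additively and denote by $[g]$ the class of $g$.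

\subsection*{The curve}
Put
\[
\Delta=(1+t^2)(1+t^3),\qquad B=k[t,\Delta^{-1}],\qquad A=k+t^2B .
\]
Thus $\operatorname{Spec}A$ is the cuspidal cubic with finitely many smooth points removed. The points are removed so that the curve becomes a closed subvariety of a torus. Recall that the \emph{conductor} of a ring extension $A\subset B$ is the ideal $\{a\in A:aB\subset A\}$.

\begin{lemma}\label{lem:curve}
\begin{enumerate}
\item[(i)] $A=k[t^2,t^3][\Delta^{-1}]\cong k[x_1^{\pm1},x_2^{\pm1}]/(f)$ with $f=(x_2-1)^2-(x_1-1)^3$, where $x_1\mapsto1+t^2$ and $x_2\mapsto1+t^3$.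
\item[(ii)] $B$ is the normalization of $A$ and the conductor is $t^2B$. Every $k$-automorphism of $A$ extends to $B$ and preserves $t^2B$ and $t^4B$.
\item[(iii)] The roots of $\Delta$ are nonzero and lie in $\bar{\mathbb Q}\subset k_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $k[t^2,t^3]=k+t^2k[t]$, and $\Delta\equiv1$ modulo $t^2$. An element $c+t^2b\Delta^{-N}$ of $A$, with $c\in k$ and $b\in k[t]$, equals $(c\Delta^N+t^2b)\Delta^{-N}\in k[t^2,t^3][\Delta^{-1}]$. Conversely, for $b\in k[t^2,t^3]$ we have $b\Delta^{-N}-b(0)=(b-b(0)\Delta^N)\Delta^{-N}\in t^2B$. The presentation follows from $k[t^2,t^3]=k[X_1,X_2]/(X_2^2-X_1^3)$, since inverting $\Delta$ means inverting $1+X_1$ and $1+X_2$.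

(ii) The ring $B=A+At$ is normal, finite over $A$, and has the same fraction field, as $t=t^3/t^2$. The ideal $t^2B$ lies in the conductor. If $c+t^2b$ with $c\in k$, $b\in B$ lies in the conductor, then $ct+t^3b\in A$, which forces $c=0$. An automorphism of $A$ extends to the normalization and preserves the conductor and its square $t^4B$.

(iii) The roots are roots of unity.
\end{proof}

For a $k$-algebra $L$ put $B_L=L\otimes_kB$ and $A_L=L\otimes_kA=L+t^2B_L\subset B_L$.

\subsection*{Matrices that behave like $a\,db$}
In Section~\ref{sec:relations} we construct matrices $\gamma(a,b)\in SL_2(A_L)$, $a,b\in L$, given by universal polynomials in $a,b,t$, whose classes $\beta(a,b)=[\gamma(a,b)]\in K_1(A_L)$ satisfy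
\begin{equation}\label{eq:rules}
\begin{gathered}
\beta(a+a',b)=\beta(a,b)+\beta(a',b),\qquad\beta(a,b+b')=\beta(a,b)+\beta(a,b'),\\
\beta(a,bb')=\beta(ab,b')+\beta(ab',b).
\end{gathered}
\end{equation}
These are the rules obeyed by the expression $a\,db$. In Section~\ref{sec:invariant} we construct, for $L=k=\mathbb C$, an invariant that sends $\gamma(a,b)$ to $-2a\,db$ in a quotient of $\Omega_{\mathbb C/k_0}$ in which $2\,dy$ survives for $y\notin k_0$.

\begin{example}[$k_0=\bar{\mathbb Q}$, $m=0$]\label{ex:m0}
The rules force $\beta(1,y)=0$ for every algebraic number $y$. Take $y=\sqrt2$. The third rule with $b=b'=1$ gives $\beta(a,1)=2\beta(a,1)$, so $\beta(a,1)=0$ and $\beta(a,2)=0$. Therefore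
\[
0=\beta(a,y^2)=2\beta(ay,y)=\beta(2ay,y),
\]
and $a=1/(2y)$ gives $\beta(1,y)=0$. In general, induction on $j$ gives $\beta(a,y^j)=\beta(jay^{j-1},y)$, hence $\beta(a,F(y))=\beta(aF'(y),y)$ for $F\in\mathbb Z[X]$. If $F\neq0$ has least degree with $F(y)=0$, then $F'(y)\ne0$, and $a=1/F'(y)$ gives $\beta(1,y)=0$. So $\gamma(1,y)$ is a product of elementary matrices over $A$ for each $y\in\bar{\mathbb Q}$, for a reason that depends on the equation of $y$. For transcendental $y$ the invariant $-2\,dy$ shows that it is not such a product. In this case $S_y$ will be the total space of a rank $3$ vector bundle on a threefold $Z$, glued by $\gamma(1,y)$, and $T_y=Z\times\mathbb A^3$.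
\end{example}

\begin{example}[$m=1$]\label{ex:m1}
Let $\theta=\theta_1$. The families built for $\bar{\mathbb Q}$ do not work for $k_0$: by Theorem~\ref{thm:main} for $\bar{\mathbb Q}$, their fibers over the transcendental elements of $k_0$ are not isomorphic. The rules \eqref{eq:rules} know differentials over $\mathbb Z$, not over $k_0$. The remedy is a new variable $\lambda$ that absorbs the class. Let $L=k_0[\lambda]$. For $y=\theta^2$ we have $\beta(1,y)=2\beta(\theta,\theta)=\beta(2\theta,\theta)$, so
\[
\beta(1,y)+\beta(\lambda,\theta)=\beta(\lambda+2\theta,\theta),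
\]
and the right side differs from $\beta(\lambda,\theta)$ by the translation $\lambda\mapsto\lambda+2\theta$. One variable is needed for each element of a transcendence basis; this is where the finiteness of $m$ enters the construction.
\end{example}

\subsection*{From matrices to varieties}
Three steps turn a class in $K_1(A)$ into the isomorphism class of a variety. First, we glue two disjoint copies of the curve $\operatorname{Spec}A$ inside a three-dimensional torus and obtain an affine threefold $Z$; a matrix $\sigma\in SL_n(A)$ then glues the trivial bundle on the torus to a vector bundle $P(\sigma)$ on $Z$, and this bundle remembers $[\sigma]$ because $K_1$ of the torus consists of units only. Second, we pass to total spaces. Third, we show that an abstract isomorphism of total spaces respects the projections to $Z$; the reason is that $Z$, like the torus, receives no nonconstant morphism from $\mathbb A^1$.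

\section{Facts from $K$-theory}\label{sec:facts}

The \emph{Steinberg group} $St(Q)$ of a ring $Q$ has generators $x_{ij}(a)$, for $a\in Q$ and distinct positive integers $i,j$, and relations
\begin{gather*}
x_{ij}(a)x_{ij}(b)=x_{ij}(a+b),\qquad[x_{ij}(a),x_{kl}(b)]=1\quad(j\ne k,\ i\ne l),\\
[x_{ij}(a),x_{jk}(b)]=x_{ik}(ab)\quad(i,j,k\text{ distinct}),
\end{gather*}
where $[g,h]=ghg^{-1}h^{-1}$. Elementary matrices satisfy these relations, so $x_{ij}(a)\mapsto e_{ij}(a)$ defines a surjection $St(Q)\to E(Q)$. Its kernel $K_2(Q)$ is central in $St(Q)$ and is written additively; it measures the relations among elementary matrices that do not follow from the three universal ones. For a unit $u\in Q^*$ put $w_{12}(u)=x_{12}(u)x_{21}(-u^{-1})x_{12}(u)$ and $h_{12}(u)=w_{12}(u)w_{12}(-1)$; the latter maps to $\operatorname{diag}(u,u^{-1})$. For units $u,v$, the \emph{Steinberg symbol} $\{u,v\}\in K_2(Q)$ is the commutator of arbitrary lifts to $St(Q)$ of the commuting matrices $\operatorname{diag}(u,u^{-1},1)$ and $\operatorname{diag}(v,1,v^{-1})$; it does not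 depend on the lifts because $K_2(Q)$ is central.

\begin{itemize}
\item[\textbf{(F1)}] (Dennis--Stein; in this form in \cite[Ch.~III, \S5]{Weibel}.) If $r,s\in Q$ and $u=1-rs\in Q^*$, then
\[
\langle r,s\rangle=x_{21}(-su^{-1})\,x_{12}(-r)\,x_{21}(s)\,x_{12}(u^{-1}r)\,h_{12}(u)^{-1}
\]
lies in $K_2(Q)$. These symbols are natural in $Q$ and satisfy, whenever they are defined,
\begin{align*}
\text{(D1)}\quad&\langle r,s\rangle+\langle s,r\rangle=0,\\
\text{(D2)}\quad&\langle r,s\rangle+\langle r,s'\rangle=\langle r,s+s'-rss'\rangle,\\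
\text{(D3)}\quad&\langle r,ss'\rangle=\langle rs,s'\rangle+\langle rs',s\rangle.
\end{align*}
From (D1) and (D2) we get (D2$'$): $\langle r,s\rangle+\langle r',s\rangle=\langle r+r'-rr's,s\rangle$.
\item[\textbf{(F2)}] (Matsumoto; see \cite{Milnor}.) For a field $F$, the group $K_2(F)$ is generated by the symbols $\{u,v\}$, $u,v\in F^*$.
\item[\textbf{(F3)}] (Bass, Vaserstein.) If $Q$ is noetherian of dimension $d$ and $n\ge d+2$, then $GL_n(Q)/E_n(Q)\to K_1(Q)$ is bijective. Hence $SL_n(Q)\cap E(Q)=E_n(Q)$.
\item[\textbf{(F4)}] (Bass--Heller--Swan.) For $Q=\mathbb C[x_1^{\pm1},x_2^{\pm1},w^{\pm1}]$ we have $K_1(Q)=Q^*$: every $g\in GL(Q)$ lies in $\operatorname{diag}(\det g,1,1,\dots)\,E(Q)$.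
\item[\textbf{(F5)}] (Milnor patching, \cite[\S2]{Milnor}.) Let $Q=Q'\times_{C'}C$ be a fiber product of rings with $Q'\to C'$ surjective, and let $g\in GL_n(C')$. The module $P$ of pairs $(\xi,a)\in Q'^n\times C^n$ whose images in $C'^n$ satisfy $\bar\xi=g\bar a$ is a finitely generated projective $Q$-module, and the natural maps $P\otimes_QQ'\to Q'^n$ and $P\otimes_QC\to C^n$ are isomorphisms.
\end{itemize}

\section{The matrices $\gamma(a,b)$ and their relations}\label{sec:relations}

Fix a $k$-algebra $L$ and put
\[
J=t^4B_L,\qquad\Lambda=L[t]/(t^4),\qquad\Lambda_A=L\oplus Lt^2\oplus Lt^3\subset\Lambda .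
\]
Since $\Delta$ is a unit modulo $t^4$, we have $B_L/J=\Lambda$, and $A_L/J=\Lambda_A$. An element of $K_2(\Lambda)$ can be lifted to $St(B_L)$; the resulting matrix is congruent to $1$ modulo $J$, so it has entries in $A_L$. It is a product of elementary matrices over $B_L$ by construction, and the question is whether it is one over $A_L$. We apply this to $\langle at,b\rangle$, which is defined because $abt$ is nilpotent in $\Lambda$, and for which (D3) is already the third rule in \eqref{eq:rules}.

\subsection*{Definition}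
To lift $\langle at,b\rangle$ we replace $(1-abt)^{-1}$ by a truncated geometric series. For a $\mathbb Z[t]$-algebra $Q$ and $a,b\in Q$ put $u=1-abt$, $v=1+abt+(abt)^2+(abt)^3$, $\delta=(abt)^4$, and
\[
\tilde\gamma(a,b)=x_{21}(-bv)\,x_{12}(-at)\,x_{21}(b)\,x_{12}(vat)\cdot\bigl[x_{12}(u)x_{21}(-v)x_{12}(u)\,w_{12}(-1)\bigr]^{-1}\in St(Q).
\]
Since $uv=1-\delta$, the element $\tilde\gamma(a,b)$ maps to $\langle at,b\rangle\in K_2(Q/t^4Q)$. Let $\gamma(a,b)\in SL_2(Q)$ be its image in $E(Q)$. Multiplying out, with $uv=1-\delta$ and $1+abtv=v+\delta$, gives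
\begin{equation}\label{eq:gamma}
\gamma(a,b)=\begin{pmatrix}u&-at\delta\\ b\delta&v+\delta(v+\delta)\end{pmatrix}\begin{pmatrix}u(1+\delta)&-\delta\\ \delta&v\end{pmatrix}^{-1}.
\end{equation}
Both factors have determinant $1$ and are congruent to $\operatorname{diag}(u,v)$ modulo $\delta$. Hence the entries of $\gamma(a,b)-1$ are given by universal polynomials in $t^4\mathbb Z[a,b,t]$, and $\gamma(0,b)=1$. For $Q=B_L$ we get $\gamma(a,b)\in SL_2(A_L)$ for all $a,b\in B_L$.

\subsection*{Symbols modulo those from the cusp}
The relations (D2) and (D2$'$) are additive only up to correction terms of higher order in $t$. These terms disappear modulo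
\[
N=\operatorname{im}\bigl(K_2(\Lambda_A)\to K_2(\Lambda)\bigr),
\]
and we shall see that $N$ does not affect classes in $K_1(A_L)$.

\begin{lemma}\label{lem:symbols}
The symbol $\langle r,s\rangle$ lies in $N$ if $r\in t^2\Lambda$, $s\in\Lambda$, and also if $r,s\in t\Lambda$. For $a,a',b,b'\in L$,
\[
\langle at,b\rangle+\langle a't,b\rangle\equiv\langle(a+a')t,b\rangle,\qquad\langle at,b\rangle+\langle at,b'\rangle\equiv\langle at,b+b'\rangle\pmod N .
\]
\end{lemma}

\begin{proof}
We start with three observations. An element of $\Lambda_A$ that is a unit of $\Lambda$ has invertible constant term and is a unit of $\Lambda_A$; so a symbol with both entries in $\Lambda_A$ lies in $N$. Next, (D3) with $r=s'=0$ gives $\langle0,s\rangle=0$. Finally, for $c\in\Lambda$ and $j\ge1$,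
\begin{equation}\label{eq:power}
\langle c,t^j\rangle=j\langle ct^{j-1},t\rangle ,
\end{equation}
by induction on $j$, since $\langle c,t^j\cdot t\rangle=\langle ct^j,t\rangle+\langle ct,t^j\rangle$ by (D3).

Consider the statements
\begin{align*}
(\mathrm a_j)\quad&\langle r,s\rangle\in N\ \text{ for all }r\in t^j\Lambda,\ s\in t\Lambda,\\
(\mathrm b_j)\quad&\langle r,s\rangle\in N\ \text{ for all }r\in t^j\Lambda,\ s\in\Lambda .
\end{align*}
We need $(\mathrm b_2)$ and $(\mathrm a_1)$. Statement $(\mathrm b_4)$ holds because $t^4=0$. It suffices to prove $(\mathrm b_{j+1})\Rightarrow(\mathrm a_j)$ for $j=3,2,1$ and $(\mathrm a_j)\Rightarrow(\mathrm b_j)$ for $j=3,2$.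

Assume $(\mathrm b_{j+1})$. For $r\in t\Lambda$, $r'\in t^{j+1}\Lambda$ and $s\in\Lambda$, (D2$'$) gives
\begin{equation}\label{eq:drop}
\langle r+r',s\rangle=\langle r,s\rangle+\langle r'(1-rs)^{-1},s\rangle\equiv\langle r,s\rangle\pmod N .
\end{equation}
Let $r\in t^j\Lambda$, $s=te$ with $e\in\Lambda$, and write $re=ct^j+r'$ with $c\in L$, $r'\in t^{j+1}\Lambda$. By (D3), $(\mathrm b_{j+1})$ and \eqref{eq:drop},
\[
\langle r,te\rangle=\langle rt,e\rangle+\langle re,t\rangle\equiv\langle ct^j,t\rangle .
\]
The map $c\mapsto\langle ct^j,t\rangle$ on $L$ is additive modulo $N$: by (D2$'$) and \eqref{eq:drop},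
\[
\langle ct^j,t\rangle+\langle c't^j,t\rangle=\langle(c+c')t^j-cc't^{2j+1},t\rangle\equiv\langle(c+c')t^j,t\rangle .
\]
Since $L$ is a $\mathbb Q$-algebra, additivity and \eqref{eq:power} give
\[
\langle ct^j,t\rangle\equiv(j+1)\Bigl\langle\frac c{j+1}t^j,t\Bigr\rangle=\Bigl\langle\frac c{j+1},t^{j+1}\Bigr\rangle\in N,
\]
as $t^{j+1}\in\Lambda_A$ for $j\ge1$. This is $(\mathrm a_j)$.

Assume $(\mathrm a_j)$ with $j\ge2$. Let $r\in t^j\Lambda\subset\Lambda_A$ and $s=s_0+e$ with $s_0\in L$, $e\in t\Lambda$. By (D2), $\langle r,s\rangle=\langle r,s_0\rangle+\langle r,e(1-rs_0)^{-1}\rangle$. The first term has both entries in $\Lambda_A$ and the second lies in $N$ by $(\mathrm a_j)$. This is $(\mathrm b_j)$.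

For the first congruence, (D2$'$) and \eqref{eq:drop} with $j=1$ give $\langle at,b\rangle+\langle a't,b\rangle=\langle(a+a')t-aa'bt^2,b\rangle\equiv\langle(a+a')t,b\rangle$. For the second, two applications of (D2) give
\[
\langle at,b\rangle+\langle at,b'\rangle=\langle at,b+b'-abb't\rangle=\langle at,b+b'\rangle+\langle at,e\rangle
\]
with $e=-abb't\,(1-at(b+b'))^{-1}\in t\Lambda$, and $\langle at,e\rangle\in N$ by $(\mathrm a_1)$.
\end{proof}

The argument does not give $(\mathrm b_1)$, because $at\notin\Lambda_A$. The symbols $\langle at,b\rangle$ are the ones that can survive.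

\subsection*{Excision}
A relation in $K_2(\Lambda)/N$ will tell us that a matrix is a product of conjugates, by matrices over $B_L$, of elementary matrices with entries in $J$. We must show that such conjugates are elementary over the smaller ring $A_L$. The proof splits each entry into two factors from the ideal $t^2B_L$; this is why we work modulo $t^4$ and not modulo $t^2$.

\begin{lemma}\label{lem:excision}
Let $Q\subset Q'$ be rings and $I$ an ideal of $Q'$ contained in $Q$. For $n\ge3$, $g\in GL_n(Q')$, $c\in I^2$ and $i\ne j$ we have $g\,e_{ji}(c)\,g^{-1}\in E_n(Q)$.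
\end{lemma}

\begin{proof}
Since $e_{ji}(c_1+c_2)=e_{ji}(c_1)e_{ji}(c_2)$, we may assume $c=c'c''$ with $c',c''\in I$. Let $\mathbf e_1,\dots,\mathbf e_n$ be the standard basis of column vectors and put $\mathbf v=g\mathbf e_j$, $\mathbf u=g\mathbf e_i$, $\mathbf w^T=\mathbf e_i^Tg^{-1}$. Then
\[
g\,e_{ji}(c)\,g^{-1}=1+c\,\mathbf v\mathbf w^T,\qquad\mathbf w^T\mathbf v=0,\qquad\mathbf w^T\mathbf u=1 .
\]
We first reduce to vectors $\mathbf v$ with a zero coordinate. Let $a_{pq}=v_pu_q-v_qu_p$ and $\mathbf v^{pq}=w_q\mathbf e_p-w_p\mathbf e_q$. Then $\mathbf v=\sum_{p<q}a_{pq}\mathbf v^{pq}$, because $a_{qp}=-a_{pq}$ and so the $p$-th coordinate of the sum is $\sum_qa_{pq}w_q=v_p\,\mathbf w^T\mathbf u-u_p\,\mathbf w^T\mathbf v=v_p$. As $\mathbf w^T\mathbf v^{pq}=0$, all cross terms vanish in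
\[
\prod_{p<q}\bigl(1+ca_{pq}\mathbf v^{pq}\mathbf w^T\bigr)=1+c\,\mathbf v\mathbf w^T .
\]
Fix $p<q$, write $a=a_{pq}$ and $\mathbf v'=\mathbf v^{pq}$, and choose $l\ne p,q$, which is possible since $n\ge3$. Put $\mathbf w'=\mathbf w-w_l\mathbf e_l$. The $l$-th coordinates of $\mathbf v'$ and $\mathbf w'$ vanish, so $\mathbf w'^T\mathbf v'=\mathbf w^T\mathbf v'=0$ and
\[
1+ca\,\mathbf v'\mathbf w^T=\bigl(1+ca\,\mathbf v'\mathbf w'^T\bigr)\bigl(1+caw_l\,\mathbf v'\mathbf e_l^T\bigr).
\]
The second factor is $e_{pl}(caw_lw_q)\,e_{ql}(-caw_lw_p)$, with entries in $I\subset Q$. For the first let $X=c'\mathbf v'\mathbf e_l^T$ and $X'=c''a\,\mathbf e_l\mathbf w'^T$. Then $X^2=X'^2=X'X=0$ and $XX'=ca\,\mathbf v'\mathbf w'^T$, so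
\[
(1+X)(1+X')(1-X)(1-X')=1+XX' .
\]
The matrix $X$ is supported off the diagonal in column $l$, and $X'$ off the diagonal in row $l$, both with entries in $I$. So $1\pm X$ and $1\pm X'$ are products of elementary matrices over $Q$.
\end{proof}

\begin{lemma}\label{lem:transfer}
Let $\tilde\varepsilon\in St(B_L)$ and let $\varepsilon\in E(B_L)$ be its image. If the image of $\tilde\varepsilon$ in $St(\Lambda)$ lies in $N$, then $\varepsilon\in E(A_L)$.
\end{lemma}

\begin{proof}
Let $H$ be the normal closure of $\{x_{ij}(c):c\in J\}$ in $St(B_L)$. In $St(B_L)/H$ the class of $x_{ij}(b)$ depends only on $b$ modulo $J$, and these classes satisfy the Steinberg relations over $\Lambda=B_L/J$. This gives an inverse to the map $St(B_L)/H\to St(\Lambda)$, so $H=\ker(St(B_L)\to St(\Lambda))$. By Lemma~\ref{lem:excision} with $I=t^2B_L$ and $I^2=J$, the image of $H$ in $E(B_L)$ lies in $E(A_L)$.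

The image of $\tilde\varepsilon$ in $St(\Lambda)$ comes from an element of $K_2(\Lambda_A)\subset St(\Lambda_A)$. Since $A_L\to\Lambda_A$ is surjective, this element lifts to some $\tilde\varepsilon'\in St(A_L)$. Then $\tilde\varepsilon\,\tilde\varepsilon'^{-1}\in H$, and the images of both $\tilde\varepsilon\,\tilde\varepsilon'^{-1}$ and $\tilde\varepsilon'$ lie in $E(A_L)$.
\end{proof}

\begin{proposition}\label{prop:rules}
The classes $\beta(a,b)=[\gamma(a,b)]\in K_1(A_L)$, $a,b\in L$, satisfy \eqref{eq:rules}.
\end{proposition}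

\begin{proof}
The elements
\begin{gather*}
\tilde\gamma(a,b)\tilde\gamma(a',b)\tilde\gamma(a+a',b)^{-1},\qquad\tilde\gamma(a,b)\tilde\gamma(a,b')\tilde\gamma(a,b+b')^{-1},\\
\tilde\gamma(ab,b')\tilde\gamma(ab',b)\tilde\gamma(a,bb')^{-1}
\end{gather*}
of $St(B_L)$ map to the corresponding signed sums of symbols in $K_2(\Lambda)$. The first two sums lie in $N$ by Lemma~\ref{lem:symbols}, and the third is $0$ by (D3). Apply Lemma~\ref{lem:transfer}.
\end{proof}

The additive map $d\colon k_0\to\Omega_{k_0/\mathbb Z}$ is $\mathbb Q$-linear because its target is a $\mathbb Q$-vector space. So $\Omega_{k_0/\mathbb Z}=\Omega_{k_0/\mathbb Q}$, with basis $d\theta_1,\dots,d\theta_m$. The next statement contains both examples of Section~\ref{sec:mechanism}.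

\begin{corollary}\label{cor:absorb}
Let $y\in k_0$ and $dy=\sum_ic_i\,d\theta_i$ in $\Omega_{k_0/\mathbb Z}$, with $c_i\in k_0$. Then $\beta(1,y)=\sum_i\beta(c_i,\theta_i)$ in $K_1(A_L)$.
\end{corollary}

\begin{proof}
Make $M=\operatorname{Hom}_{\mathbb Z}(k_0,K_1(A_L))$ a $k_0$-module by $(c\varphi)(a)=\varphi(ca)$. By \eqref{eq:rules}, the map $\Psi\colon k_0\to M$, $\Psi(b)=\beta(\,\cdot\,,b)$, is well defined, additive, and satisfies $\Psi(bb')=b\Psi(b')+b'\Psi(b)$. By the universal property of $\Omega_{k_0/\mathbb Z}$ we get $\Psi(y)=\sum c_i\Psi(\theta_i)$. Evaluate at $a=1$.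
\end{proof}

\section{An invariant with values in differentials}\label{sec:invariant}

We now show that the classes $\beta(1,y)$ are not all zero. The plan is to attach a $2$-form to each element of $K_2$. This has to be done naturally for the rings $A$, $B$, $B/t^4B$ and $\mathbb C(t)$ at once, and even for elements such as $\tilde\gamma(a,b)$ that lie in $St$ but not in $K_2$. So we map the whole Steinberg group to an explicit central extension of $GL$.

\subsection*{A central extension of $GL$}
For a $k_0$-algebra $Q$ write $\Omega^1_Q=\Omega_{Q/k_0}$ and $\Omega^2_Q=\bigwedge^2_Q\Omega^1_Q$. For $g,h\in GL(Q)$ put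
\[
\chi(g,h)=\operatorname{tr}\bigl(g^{-1}dg\wedge dh\,h^{-1}\bigr)\in\Omega^2_Q .
\]
The Leibniz rule gives
\begin{equation}\label{eq:leibniz}
(gh)^{-1}d(gh)=h^{-1}(g^{-1}dg)h+h^{-1}dh,\qquad d(gh)(gh)^{-1}=dg\,g^{-1}+g(dh\,h^{-1})g^{-1}.
\end{equation}
With $\tau=\operatorname{tr}(g^{-1}dg\wedge h\,dl\,l^{-1}h^{-1})$ it follows that $\chi(gh,l)=\tau+\chi(h,l)$ and $\chi(g,hl)=\chi(g,h)+\tau$. Thus $\chi(g,h)+\chi(gh,l)=\chi(g,hl)+\chi(h,l)$, and
\[
\widehat{GL}(Q)=GL(Q)\times\Omega^2_Q,\qquad(g,\omega)(h,\omega')=(gh,\omega+\omega'+\chi(g,h)),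
\]
is a group with unit $(1,0)$, a central extension of $GL(Q)$. For a matrix $\phi$ of $1$-forms, $\operatorname{tr}(\phi\wedge\phi)=\sum_{i,j}\phi_{ij}\wedge\phi_{ji}=0$. Hence $\chi(g,g^{-1})=-\operatorname{tr}(g^{-1}dg\wedge g^{-1}dg)=0$ and $(g,\omega)^{-1}=(g^{-1},-\omega)$.

\begin{lemma}\label{lem:rho}
The rule $x_{ij}(a)\mapsto(e_{ij}(a),0)$ defines a homomorphism $\rho\colon St(Q)\to\widehat{GL}(Q)$, natural in the $k_0$-algebra $Q$. It restricts to a natural homomorphism $D\colon K_2(Q)\to\Omega^2_Q$, $\rho(\kappa)=(1,D(\kappa))$, with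
\[
D\{u,v\}=2\,\frac{du}u\wedge\frac{dv}v,\qquad D\langle r,s\rangle=-2\,\frac{dr\wedge ds}{1-rs}.
\]
\end{lemma}

\begin{proof}
We have $\chi(e_{ij}(a),e_{kl}(b))=\operatorname{tr}(E_{ij}E_{kl})\,da\wedge db$, which vanishes unless $k=j$ and $l=i$. This gives the first two Steinberg relations. For the third let $X=e_{ij}(a)$, $X'=e_{jk}(b)$, $X''=e_{ik}(ab)$ with $i,j,k$ distinct; we need $(X,0)(X',0)=(X'',0)(X',0)(X,0)$. Here $\chi(X,X')=\chi(X',X)=0$. From \eqref{eq:leibniz} and $X'E_{ij}X'^{-1}=E_{ij}-bE_{ik}$ we get
\[
\chi(X'',X'X)=\operatorname{tr}\bigl(d(ab)E_{ik}\wedge(db\,E_{jk}+da\,(E_{ij}-bE_{ik}))\bigr)=0 .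
\]
So $\rho$ exists, and it is natural because $\chi$ is.

For commuting $g,h$, the commutator of any lifts to $\widehat{GL}(Q)$ equals that of $(g,0)$ and $(h,0)$, which is $(1,\chi(g,h)-\chi(h,g))$. For $g=\operatorname{diag}(u,u^{-1},1)$ and $h=\operatorname{diag}(v,1,v^{-1})$ only the first diagonal entry contributes, and $\chi(g,h)=\frac{du}u\wedge\frac{dv}v=-\chi(h,g)$. This gives $D\{u,v\}$.

Now let $u=1-rs$. All matrices that occur in $h_{12}(u)$ have entries in the image of $\mathbb Z[u^{\pm1}]$, so all $1$-forms are multiples of $du$, all values of $\chi$ vanish, and $\rho(h_{12}(u))=(\operatorname{diag}(u,u^{-1}),0)$. Let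
\[
X_1=e_{21}(-su^{-1}),\quad X_2=e_{12}(-r),\quad X_3=e_{21}(s),\quad X_4=e_{12}(u^{-1}r),
\]
so that $X_1X_2X_3X_4=\operatorname{diag}(u,u^{-1})$. Since $\chi(g,g^{-1})=0$, we have $D\langle r,s\rangle=\chi(X_1,X_2)+\chi(X_1X_2,X_3)+\chi(X_1X_2X_3,X_4)$. From $d(su^{-1})=u^{-2}(ds+s^2dr)$ we get
\[
\chi(X_1,X_2)=d(su^{-1})\wedge dr=-u^{-2}\,dr\wedge ds .
\]
By \eqref{eq:leibniz}, $(X_1X_2)^{-1}d(X_1X_2)=-d(su^{-1})\,X_2^{-1}E_{21}X_2-dr\,E_{12}$, where $X_2^{-1}E_{21}X_2=E_{21}+rE_{11}-rE_{22}-r^2E_{12}$. The trace against $ds\,E_{21}$ picks out the coefficient of $E_{12}$: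
\[
\chi(X_1X_2,X_3)=\bigl(r^2d(su^{-1})-dr\bigr)\wedge ds=(r^2s^2u^{-2}-1)\,dr\wedge ds .
\]
The matrix $X_1X_2X_3=\operatorname{diag}(u,u^{-1})X_4^{-1}$ is upper triangular and $dX_4\,X_4^{-1}$ is a multiple of $E_{12}$, so the third term is $0$. With $rs=1-u$ the total coefficient of $dr\wedge ds$ is $-u^{-2}+(1-u)^2u^{-2}-1=-2u^{-1}$.
\end{proof}

\subsection*{The invariant}
For the rest of this section $k=\mathbb C$ and $J=t^4B$. Write $\Omega_{\mathbb C}=\Omega_{\mathbb C/k_0}$. Since $B$ is a localization of $\mathbb C[t]$,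
\[
\Omega^1_B=B\,dt\oplus(B\otimes_{\mathbb C}\Omega_{\mathbb C}),\qquad\Omega^2_B=dt\wedge(B\otimes_{\mathbb C}\Omega_{\mathbb C})\oplus\bigl(B\otimes_{\mathbb C}\textstyle\bigwedge^2\Omega_{\mathbb C}\bigr).
\]
We want a linear functional on $\Omega_B^2$ that ignores whatever comes from $A$. Functions in $A$ have vanishing $t$-derivative at the cusp, so we take the coefficient of $dt$ at $t=0$:
\[
\ell\colon\Omega^2_B\to\Omega_{\mathbb C},\qquad\ell(b\,dt\wedge\eta)=b(0)\eta,\qquad\ell(b\,\eta\wedge\eta')=0\qquad(b\in B,\ \eta,\eta'\in\Omega_{\mathbb C}).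
\]

\begin{lemma}\label{lem:ell}
The map $\ell$ vanishes on the image of $\Omega^2_A$, and it factors as $\Omega^2_B\to\Omega^2_{B/J}\xrightarrow{\bar\ell}\Omega_{\mathbb C}$.
\end{lemma}

\begin{proof}
Note that $\ell(t\Omega^2_B)=0$. For $a\in A$ write $da=\partial_ta\,dt+d'a$ with $d'a\in B\otimes\Omega_{\mathbb C}$; here $\partial_ta\in tB$. The $dt$-component of $a_0\,da_1\wedge da_2$ is $a_0\,dt\wedge(\partial_ta_1\,d'a_2-\partial_ta_2\,d'a_1)\in t\Omega^2_B$, which proves the first claim. The kernel of the surjection $\Omega^1_B\to\Omega^1_{B/J}$ is $M'=J\Omega^1_B+B\,dJ$, and that of $\Omega^2_B\to\Omega^2_{B/J}$ is $M'\wedge\Omega^1_B$. As $d(t^4b)=t^4db+4t^3b\,dt$, we have $M'\subset t\Omega^1_B$.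
\end{proof}

Let $\mathcal G=GL(A)\cap E(B)$ and $\Pi=\ell(D(K_2(B)))\subset\Omega_{\mathbb C}$, a subgroup. For $\sigma\in\mathcal G$ choose a lift $\tilde\sigma\in St(B)$, write $\rho(\tilde\sigma)=(\sigma,\omega)$, and put
\[
\nu(\sigma)=\ell(\omega)\bmod\Pi\ \in\ \Omega_{\mathbb C}/\Pi .
\]
Another lift is $\tilde\sigma\kappa$ with $\kappa\in K_2(B)$, and it replaces $\omega$ by $\omega+D(\kappa)$. So $\nu$ is well defined.

\begin{proposition}\label{prop:nu}
\begin{enumerate}
\item[(i)] $\nu\colon\mathcal G\to\Omega_{\mathbb C}/\Pi$ is a homomorphism that vanishes on $E(A)$.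
\item[(ii)] $\nu(\gamma(a,b))=-2a\,db$ for $a,b\in\mathbb C$.
\item[(iii)] If $g_1,\dots,g_m\in A$, $\sigma=\prod_i\gamma(g_i,\theta_i)$ and $\bar\alpha\in\operatorname{Aut}_{\mathbb C}(A)$, then $\bar\alpha(\sigma)\in\mathcal G$ and $\nu(\bar\alpha(\sigma))=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) For $\sigma,\sigma'\in GL(A)$ the form $\chi(\sigma,\sigma')$ comes from $\Omega^2_A$ and is killed by $\ell$, so $\nu$ is a homomorphism. An element of $E(A)$ has a lift that comes from $St(A)$, and by naturality of $\rho$ its form $\omega$ comes from $\Omega^2_A$.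

For (ii) and (iii), let $\tilde\sigma\in St(B)$ be an element whose image $\bar\kappa$ in $St(B/J)$ lies in $K_2(B/J)$. Its matrix $\sigma$ and $\sigma^{-1}$ are congruent to $1$ modulo $J$, so $\sigma\in\mathcal G$. By naturality $\omega$ maps to $D(\bar\kappa)$ in $\Omega^2_{B/J}$, so $\nu(\sigma)=\bar\ell(D(\bar\kappa))$ by Lemma~\ref{lem:ell}.

(ii) Take $\tilde\sigma=\tilde\gamma(a,b)$. Then $D(\bar\kappa)=-2(a\,dt+t\,da)\wedge db/(1-abt)$, and $\bar\ell$ of this form is $-2a\,db$.

(iii) The element $\tilde\sigma=\prod\tilde\gamma(g_i,\theta_i)$ maps to $\bar\kappa=\sum\langle g_it,\theta_i\rangle$, and $D(\bar\kappa)=0$ because $d\theta_i=0$ for differentials over $k_0$. By Lemma~\ref{lem:curve}(ii), $\bar\alpha$ extends to $B$ and induces a $\mathbb C$-automorphism of $B/J$. So $\bar\alpha(\tilde\sigma)$ lifts $\bar\alpha(\sigma)$ and maps to $\bar\alpha(\bar\kappa)\in K_2(B/J)$, and $D(\bar\alpha(\bar\kappa))=0$ by naturality of $D$.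
\end{proof}

Part (iii) is the reason for taking differentials over $k_0$: the functions $g_i$ will come from an unknown isomorphism, and we have no control over them.

\subsection*{The indeterminacy}
The subgroup $\Pi$ is the price for removing the zeros of $\Delta$, and it is large: $1+t$ is a unit of $B$, and for $c\in\mathbb C^*$ we have $\ell(D\{c,1+t\})=-2\,d\log c$, where $d\log c=dc/c$. We show that $\Pi$ consists of logarithmic forms with coefficients in $k_0$, and that $dy$ is not of this kind.

\begin{lemma}\label{lem:Pi}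
Every element of $\Pi$ has the form $-2\sum_{\Delta(a)=0}a^{-1}d\log c_a$ with $c_a\in\mathbb C^*$.
\end{lemma}

\begin{proof}
Let $\kappa\in K_2(B)$. The module $\Omega^2_B$ is free over $B$, so it embeds in its localization $\Omega^2_{\mathbb C(t)}$, and by naturality we may compute $D(\kappa)$ from the image of $\kappa$ in $K_2(\mathbb C(t))$. By (F2), Lemma~\ref{lem:rho} and the factorization of rational functions into linear factors, $\frac12D(\kappa)$ is an integral combination of forms
\[
d\log c\wedge d\log c',\qquad d\log c\wedge d\log(t-a),\qquad d\log(t-a)\wedge d\log(t-a')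
\]
with $c,c'\in\mathbb C^*$ and $a\ne a'$ in $\mathbb C$. Since $d\log(t-a)=(dt-da)/(t-a)$, their coefficients of $dt\wedge(\,\cdot\,)$ in $\mathbb C(t)\otimes\Omega_{\mathbb C}$ are
\[
0,\qquad-\frac{d\log c}{t-a},\qquad\frac{da-da'}{(t-a)(t-a')}=d\log(a-a')\Bigl(\frac1{t-a}-\frac1{t-a'}\Bigr).
\]
As $d\log\mathbb C^*$ is a subgroup of $\Omega_{\mathbb C}$, the $dt$-coefficient of $\frac12D(\kappa)$ is a finite sum $\sum_a\eta_a/(t-a)$ with $\eta_a=d\log c_a$. This coefficient lies in $B\otimes\Omega_{\mathbb C}$. Looking at coordinates in a $\mathbb C$-basis of $\Omega_{\mathbb C}$, which are rational functions with poles only at the roots of $\Delta$, we see that $\eta_a=0$ unless $\Delta(a)=0$. Now put $t=0$.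
\end{proof}

\begin{lemma}\label{lem:log}
Let $y\in\mathbb C\setminus k_0$. There is no relation $dy=\sum_jb_j\,d\log c_j$ in $\Omega_{\mathbb C/k_0}$ with $b_j\in k_0$ and $c_j\in\mathbb C^*$. In particular $2\,dy\notin\Pi$.
\end{lemma}

\begin{proof}
Extend $y$ to a transcendence basis $\{y\}\cup\Theta$ of $\mathbb C$ over $k_0$ and let $K=k_0(\Theta)$. The coefficient of $dy$ in the corresponding basis of $\Omega_{\mathbb C/k_0}$ defines a $K$-linear derivation $\partial$ of $\mathbb C$ with $\partial y=1$, and the relation would give $1=\sum_jb_j\,\partial c_j/c_j$. Let $F\subset\mathbb C$ be a finite Galois extension of $K(y)$ that contains all $c_j$, with group $\Gamma$. In characteristic $0$ the derivation $d/dy$ of $K(y)$ has exactly one extension to a derivation $F\to F$, and exactly one to a derivation $F\to\mathbb C$. Hence $\partial F\subset F$, and $g^{-1}\partial g=\partial$ on $F$ for $g\in\Gamma$. Apply all $g\in\Gamma$ to the relation and add. Since the $b_j$ are fixed by $\Gamma$,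
\[
|\Gamma|=\sum_jb_j\,\frac{\partial n_j}{n_j},\qquad n_j=\prod_{g\in\Gamma}g(c_j)\in K(y)^* .
\]
If $n_j=F_1/F_2$ with polynomials $F_1,F_2\in K[y]$, then $\partial n_j/n_j=F_1'/F_1-F_2'/F_2$ vanishes at $y=\infty$. The left side is a nonzero constant, a contradiction. The last claim follows from Lemma~\ref{lem:Pi} and Lemma~\ref{lem:curve}(iii).
\end{proof}

\begin{remark}
The condition $b_j\in k_0$ cannot be dropped, since $dy=y\,d\log y$. Accordingly, the removed points must be defined over $k_0$: if the point $t=1/y$ were removed as well, then $\langle t,y\rangle$ would be defined in $K_2(B)$ and $\ell(D\langle t,y\rangle)=-2\,dy$ would lie in $\Pi$.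
\end{remark}

\section{Vector bundles on a glued torus}\label{sec:threefold}

\subsection*{The threefold}
Let $k$ again be $k_0$ or $\mathbb C$, and let $\widetilde R=k[x_1^{\pm1},x_2^{\pm1},w^{\pm1}]$. By Lemma~\ref{lem:curve}(i), the closed subschemes $\{w=1,f=0\}$ and $\{w=-1,f=0\}$ of the torus $\operatorname{Spec}\widetilde R$ are two copies of $\operatorname{Spec}A$. For $r\in\widetilde R$ let $r^+,r^-\in A$ be the two restrictions. The ideals $(w-1,f)$ and $(w+1,f)$ are comaximal, so $\widetilde R\to A\times A$, $r\mapsto(r^+,r^-)$, is surjective; let $\mathfrak c$ be its kernel. We identify the two curves: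
\[
R=\{r\in\widetilde R:r^+=r^-\}=\widetilde R\times_{A\times A}A,\qquad Z=\operatorname{Spec}R,
\]
where $A\to A\times A$ is the diagonal.

\begin{lemma}\label{lem:Z}
The ring $R$ is a finitely generated $k$-algebra and a domain of dimension $3$. Its normalization is $\widetilde R$, the conductor of $R\subset\widetilde R$ is $\mathfrak c$, and $R/\mathfrak c=A$.
\end{lemma}

\begin{proof}
Let $\iota=(1+w)/2$, so that $(\iota^+,\iota^-)=(1,0)$. Given $r\in\widetilde R$, choose $r'\in R$ with $r'^+=r'^-=r^+-r^-$. Then $r-r'\iota$ has both restrictions equal to $r^-$. So $\widetilde R=R+R\iota$ is finite over $R$, which gives $\dim R=3$, and $R$ is finitely generated by the Artin--Tate lemma: a $k$-subalgebra over which a finitely generated $k$-algebra is finite is itself finitely generated. The nonzero ideal $\mathfrak c$ of $\widetilde R$ lies in $R$, so the two rings have the same fraction field, the normal ring $\widetilde R$ is the normalization of $R$, and $\mathfrak c$ lies in the conductor. Conversely, if $r\widetilde R\subset R$, then $r\iota\in R$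 gives $r^+=0$ and $r(1-\iota)\in R$ gives $r^-=0$. Finally $R/\mathfrak c$ is the diagonal of $A\times A$.
\end{proof}

\subsection*{Gluing}
Let $\tau=(\tau_1,\dots,\tau_j)$ be variables, $j\ge0$. The description of $R$ as a fiber product persists for $R[\tau]$, $\widetilde R[\tau]$, $A[\tau]$. For $\sigma\in SL_n(A[\tau])$ put
\[
P(\sigma)=\{\xi\in\widetilde R[\tau]^n:\xi^-=\sigma\xi^+\}.
\]
This is the module of (F5) for $g=(1,\sigma)\in GL_n(A[\tau]\times A[\tau])$. So it is finitely generated projective over $R[\tau]$, the inclusion induces $P(\sigma)\otimes_{R[\tau]}\widetilde R[\tau]=\widetilde R[\tau]^n$, the rank is $n$, and $\xi\mapsto\xi^+$ maps $P(\sigma)$ onto $A[\tau]^n$. Also $P(\sigma)\oplus R[\tau]^l=P(\sigma\oplus1_l)$, and there is an exact sequence of $R[\tau]$-modules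
\begin{equation}\label{eq:exact}
0\to P(\sigma)\to\widetilde R[\tau]^n\xrightarrow{\ \xi\,\mapsto\,\xi^--\sigma\xi^+\ }A[\tau]^n\to0 .
\end{equation}
Since $R$ and $P(\sigma)$ are kernels, their formation commutes with the flat base change $k_0\to\mathbb C$.

For a finitely generated projective module $P$ over a ring $Q$, let $V(P)=\operatorname{Spec}\operatorname{Sym}_Q(P^\vee)$ be the total space of the corresponding vector bundle; its formation commutes with base change. If $\varphi$ is a $k$-automorphism of $\operatorname{Spec}Q$, given by $\alpha\in\operatorname{Aut}_k(Q)$, an $\alpha$-semilinear bijection $P\to P'$ is the same as an isomorphism $\varphi^*P\cong P'$, and then $V(P')\cong V(P)$ as $k$-schemes.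

\begin{lemma}\label{lem:glue}
\begin{enumerate}
\item[(i)] If $\sigma,\sigma'\in SL_n(A[\tau])$ and $\sigma\sigma'^{-1}\in E_n(A[\tau])$, then $P(\sigma)\cong P(\sigma')$.
\item[(ii)] Let $\sigma\in SL_n(A[\tau])$ and $G\in R$. The base change of $P(\sigma)$ along the substitution $\tau_j\mapsto G$ is $P(\sigma|_{\tau_j=G^+})$. The same holds for the substitution of several variables.
\item[(iii)] Let $k=\mathbb C$ and $\sigma,\sigma'\in SL_n(A)$. If $P(\sigma)\cong P(\sigma')$, then $\sigma\sigma'^{-1}\in E(A)$.
\item[(iv)] For every $k$-automorphism $\varphi$ of $Z$ there are $\bar\alpha\in\operatorname{Aut}_k(A)$ and a sign such that $\varphi^*P(\sigma)\cong P(\bar\alpha(\sigma)^{\pm1})$ for all $\sigma\in SL_n(A)$.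
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Write $\varepsilon=\sigma\sigma'^{-1}$ as a product of matrices $e_{il}(a)$ and lift each $(0,a)$ along $\widetilde R[\tau]\to A[\tau]\times A[\tau]$. This gives $g\in E_n(\widetilde R[\tau])$ with $g^+=1$, $g^-=\varepsilon$, and $\xi\mapsto g\xi$ maps $P(\sigma')$ isomorphically onto $P(\sigma)$.

(ii) The element $\mu=\tau_j-G$ acts on $A[\tau]^n$ as the monic polynomial $\tau_j-G^+$, hence injectively. The snake lemma for multiplication by $\mu$ on \eqref{eq:exact} shows that \eqref{eq:exact} stays exact modulo $\mu$. This identifies $P(\sigma)/\mu P(\sigma)$ with the kernel that defines $P(\sigma|_{\tau_j=G^+})$. Repeat for further variables.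

(iii) Tensoring an isomorphism $P(\sigma')\to P(\sigma)$ with $\widetilde R$, we see that it is the restriction of some $g\in GL_n(\widetilde R)$. For $\xi\in P(\sigma')$ the condition $g\xi\in P(\sigma)$ reads $g^-\sigma'\xi^+=\sigma g^+\xi^+$. As $\xi^+$ takes all values in $A^n$, we get $g^-\sigma'=\sigma g^+$, and determinants give $\det g^-=\det g^+$. By (F4), $[g^\pm]$ is the class of $\operatorname{diag}(\det g^\pm,1,\dots)$ in $K_1(A)$. So $[g^+]=[g^-]$ and $[\sigma]=[\sigma']$.

(iv) The automorphism of $R$ given by $\varphi$ extends to an automorphism $\alpha$ of the normalization $\widetilde R$ that preserves $R$ and the conductor $\mathfrak c$. It induces an automorphism of $\widetilde R/\mathfrak c=A\times A$ that preserves the diagonal $R/\mathfrak c$. As $A$ is a domain, $(1,0)$ and $(0,1)$ are the only nontrivial idempotents, so the automorphism is $(a,b)\mapsto(\alpha_1a,\alpha_2b)$ or $(a,b)\mapsto(\alpha_2b,\alpha_1a)$ with $\alpha_i\in\operatorname{Aut}_k(A)$, and preservation of the diagonal gives $\alpha_1=\alpha_2=:\bar\alpha$. Apply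 $\alpha$ to vectors $\xi\in P(\sigma)$. In the first case $(\alpha\xi)^\pm=\bar\alpha(\xi^\pm)$, so $(\alpha\xi)^-=\bar\alpha(\sigma)(\alpha\xi)^+$. In the second $(\alpha\xi)^\pm=\bar\alpha(\xi^\mp)$, so $(\alpha\xi)^-=\bar\alpha(\sigma)^{-1}(\alpha\xi)^+$. The same computation for $\alpha^{-1}$ gives the inverse map, so $\alpha$ is a semilinear bijection $P(\sigma)\to P(\bar\alpha(\sigma)^{\pm1})$.
\end{proof}

\subsection*{Rigidity}
An isomorphism of total spaces need not be linear, and a priori it need not respect the projections to the base. The next two statements recover enough linear information. Here $k=\mathbb C$.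

\begin{lemma}\label{lem:lines}
Every morphism $\mathbb A^1_{\mathbb C}\to Z$ is constant.
\end{lemma}

\begin{proof}
Let $\mu\colon R\to\mathbb C[s]$ be a $\mathbb C$-algebra homomorphism. The units of $\mathbb C[s]$ are the nonzero constants. If $\mu(\mathfrak c)=0$, then $\mu$ factors through $A$, which is generated by the units $x_1^{\pm1},x_2^{\pm1}$, so $\mu(R)\subset\mathbb C$. Otherwise choose $c\in\mathfrak c$ with $\mu(c)\ne0$ and define $\tilde\mu\colon\widetilde R\to\mathbb C(s)$ by $\tilde\mu(r)=\mu(cr)/\mu(c)$. This map extends $\mu$, is additive, and is multiplicative because $\mu(cr)\mu(cr')=\mu(c)\mu(crr')$. Its image is integral over $\mu(R)\subset\mathbb C[s]$, hence lies in $\mathbb C[s]$. Since $\widetilde R$ is generated by the units $x_1^{\pm1},x_2^{\pm1},w^{\pm1}$, again $\mu(R)\subset\mathbb C$.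
\end{proof}

\begin{proposition}\label{prop:rigid}
Let $P,P'$ be finitely generated projective modules over $R[\lambda]=R[\lambda_1,\dots,\lambda_m]$ with $V(P)\cong V(P')$ as $\mathbb C$-schemes. Then there are a $\mathbb C$-automorphism $\varphi$ of $Z$ and elements $G_1,\dots,G_m\in R$ with
\[
P|_{\lambda=0}\oplus R^m\cong\varphi^*\bigl(P'|_{\lambda=G}\bigr)\oplus R^m .
\]
\end{proposition}

\begin{proof}
Let $\Phi\colon V\to V'$ be an isomorphism between $V=V(P)$ and $V'=V(P')$. Let $\pi,\pi'$ be the projections to $Z\times\mathbb A^m$ and $\bar\pi,\bar\pi'$ their composites with the projection to $Z$. Let $o\colon Z\to V$ be the section of $\bar\pi$ given by $\lambda=0$ followed by the zero section.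

\emph{$\Phi$ covers an automorphism of $Z$.} For a closed point $z\in Z$, the fiber $\bar\pi^{-1}(z)$ is the total space of a vector bundle on $\mathbb A^m$. Each of its closed points is joined to $o(z)$ by two images of $\mathbb A^1$: a line in a fiber of $\pi$ leads to the zero section, and a line in $\mathbb A^m$ leads to $\lambda=0$. By Lemma~\ref{lem:lines}, $\bar\pi'\Phi$ is constant on the closed points of $\bar\pi^{-1}(z)$. With $\varphi=\bar\pi'\Phi o$, the morphisms $\bar\pi'\Phi$ and $\varphi\bar\pi$ agree on closed points. They are equal because $V$ is reduced and of finite type over $\mathbb C$ and $Z$ is separated. The same argument for $\Phi^{-1}$ gives $\psi\colon Z\to Z$ with $\bar\pi\Phi^{-1}=\psi\bar\pi'$. Then $\bar\pi'=\varphi\psi\bar\pi'$ and $\bar\pi=\psi\varphi\bar\pi$, and since $\bar\pi,\bar\pi'$ have sections, $\varphi\psi=\psi\varphi=\mathrm{id}$.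

\emph{Relative differentials.} The sequence $0\to\pi^*\Omega_{Z\times\mathbb A^m/Z}\to\Omega_{V/Z}\to\Omega_{V/Z\times\mathbb A^m}\to0$ is exact, as one sees over an open set where $P$ is free. Its last term is $\pi^*P^\vee$, which is projective over the coordinate ring of the affine scheme $V$, so the sequence splits:
\[
\Omega_{V/Z}\cong\mathcal O_V^m\oplus\pi^*P^\vee,\qquad\Omega_{V'/Z}\cong\mathcal O_{V'}^m\oplus\pi'^*P'^\vee .
\]
Since $\bar\pi'\Phi=\varphi\bar\pi$ and $\varphi$ is an automorphism, $\Phi^*\Omega_{V'/Z}\cong\Omega_{V/Z}$. Pull back along $o$ and put $\zeta=\Phi o$: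
\[
R^m\oplus(\pi o)^*P^\vee\cong R^m\oplus(\pi'\zeta)^*P'^\vee .
\]
Here $\pi o=(\mathrm{id},0)$. The morphism $\pi'\zeta\colon Z\to Z\times\mathbb A^m$ has first component $\bar\pi'\zeta=\varphi$, so it equals $(\mathrm{id},G)\circ\varphi$ for some $G\in R^m$. Dualize.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{The families}
Let $\lambda=(\lambda_1,\dots,\lambda_m)$ and $y$ be variables, $n=m+3$, and
\[
\sigma_T=\prod_{i=1}^m\gamma(\lambda_i,\theta_i)\in SL_n(A[\lambda]),\qquad\sigma_S=\gamma(1,y)\,\sigma_T\in SL_n(A[\lambda,y]),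
\]
where $SL_2\subset SL_n$. Over $k=k_0$ put
\[
S_0=V(P(\sigma_S)),\qquad T_0=\mathbb A^1\times V(P(\sigma_T)),
\]
with the projections to the $y$-line $Y_0=\mathbb A^1_{k_0}$. Both are vector bundles over the integral affine variety $\operatorname{Spec}R[\lambda,y]$, hence integral affine varieties. Their complexifications are given by the same formulas over $k=\mathbb C$. For a value $y\in k$ let $\sigma_S(y)\in SL_n(A[\lambda])$ be the specialized matrix. By Lemma~\ref{lem:glue}(ii), the fibers over $y$ are $V(P(\sigma_S(y)))$ and $V(P(\sigma_T))$, vector bundles of rank $n$ over $Z\times\mathbb A^m$. Their dimension is $3+m+(m+3)=2m+6$.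

\subsection*{The fibers over $y\in k_0$ are isomorphic}
Let $k=k_0$ and $L=k_0[\lambda]$, so $A_L=A[\lambda]$. Let $y\in k_0$, write $dy=\sum c_i\,d\theta_i$ as in Corollary~\ref{cor:absorb}, and put $\sigma_T^c=\prod_i\gamma(\lambda_i+c_i,\theta_i)$. By Corollary~\ref{cor:absorb} and Proposition~\ref{prop:rules},
\[
[\sigma_S(y)]=\sum_i\beta(c_i,\theta_i)+\sum_i\beta(\lambda_i,\theta_i)=\sum_i\beta(\lambda_i+c_i,\theta_i)=[\sigma_T^c]\quad\text{in }K_1(A[\lambda]).
\]
An equality in $K_1$ only gives a stable isomorphism of bundles; the rank $n$ was chosen to remove the stabilization. The ring $A[\lambda]$ is noetherian of dimension $m+1$ and $n=(m+1)+2$, so (F3) gives $\sigma_S(y)(\sigma_T^c)^{-1}\in E_n(A[\lambda])$, and $P(\sigma_S(y))\cong P(\sigma_T^c)$ by Lemma~\ref{lem:glue}(i). The substitution $\lambda_i\mapsto\lambda_i+c_i$ is an automorphism of $\widetilde R[\lambda]$ that preserves $R[\lambda]$, commutes with the two restrictions, and carries $\sigma_T$ to $\sigma_T^c$. Applied to vectors, it is a semilinear bijection $P(\sigma_T)\to P(\sigma_T^c)$.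 Hence
\[
V(P(\sigma_S(y)))\cong V(P(\sigma_T^c))\cong V(P(\sigma_T))
\]
over $k_0$, and by base change $S_y\cong T_y$ over $\mathbb C$.

\subsection*{The fibers over $y\in\mathbb C\setminus k_0$ are not isomorphic}
Let $k=\mathbb C$ and $y\in\mathbb C\setminus k_0$, and suppose that $S_y\cong T_y$. Apply Proposition~\ref{prop:rigid} to $P=P(\sigma_S(y))$ and $P'=P(\sigma_T)$, and let $\varphi$ and $G$ be as there. Since $\gamma(0,\theta_i)=1$, Lemma~\ref{lem:glue}(ii) gives $P|_{\lambda=0}=P(\gamma(1,y))$. Put $g_i=G_i^+\in A$. The substitution $\lambda_i\mapsto g_i$ on $A[\lambda]$ is the restriction of the one on $B[\lambda]$, and the entries of $\gamma$ are universal polynomials, so $\sigma_T$ specializes to $\sigma_G=\prod_i\gamma(g_i,\theta_i)$, formed in $B$. Thus $P'|_{\lambda=G}=P(\sigma_G)$, and by Lemma~\ref{lem:glue}(iv), $\varphi^*P(\sigma_G)\cong P(\sigma')$ with $\sigma'=\bar\alpha(\sigma_G)^{\pm1}$ for some $\bar\alpha\in\operatorname{Aut}_{\mathbb C}(A)$. The proposition now reads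
\[
P(\gamma(1,y)\oplus1_m)\cong P(\sigma'\oplus1_m),
\]
and Lemma~\ref{lem:glue}(iii) gives $\gamma(1,y)\sigma'^{-1}\in E(A)$. By Proposition~\ref{prop:nu},
\[
0=\nu\bigl(\gamma(1,y)\sigma'^{-1}\bigr)=\nu(\gamma(1,y))\mp\nu(\bar\alpha(\sigma_G))=-2\,dy\quad\text{in }\Omega_{\mathbb C/k_0}/\Pi .
\]
So $2\,dy\in\Pi$, which contradicts Lemma~\ref{lem:log}. Hence $S_y\not\cong T_y$, and Theorem~\ref{thm:main} is proved. \qed

\begin{thebibliography}{9}

\bibitem{Kaliman}
Shulim Kaliman, \emph{The Kraft-Russell Generic Equivalence Theorem and its application}, arXiv:1804.09747 (2018).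

\bibitem{Milnor}
Milnor, \emph{Introduction to Algebraic K-theory}.

\bibitem{Weibel}
Weibel, \emph{The K-book}.

\end{thebibliography}
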